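\title{From finite deconstructibility to the Govorov--Lazard property for Gorenstein dimensions}

\begin{abstract}
Let $R$ be a commutative noetherian ring and $n\ge 0$. We prove that if every module of Gorenstein projective dimension at most $n$ is a direct summand of a transfinite extension of finitely generated modules of Gorenstein projective dimension at most $n$, then the modules of Gorenstein flat dimension at most $n$ are exactly the direct limits of finitely generated modules of Gorenstein flat dimension at most $n$. No assumption on the Krull dimension of $R$ is needed. We also reduce both properties to the case $n=0$ and to their classical counterparts for projective and flat dimension, and we show that the converse implication fails for $R=k[[x,y]]/(x^2,xy)$ and $n=1$.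
\end{abstract}

\section{Introduction}

Throughout, $R$ is a commutative noetherian ring, modules are arbitrary $R$-modules, classes of modules are closed under isomorphism, and direct limits are taken over directed sets. For a class $\mathcal C$ we write $\mathcal C^{<\omega}$ for the class of finitely generated (equivalently, finitely presented) modules in $\mathcal C$.

There are two standard ways to build large modules from a class $\mathcal U$ of small ones. The first is to take direct limits; $\varinjlim\mathcal U$ denotes the class of all direct limits of modules from $\mathcal U$. The second is to take transfinite extensions: a module $M$ is \emph{$\mathcal U$-filtered} if there are an ordinal $\sigma$ and an increasing chain $(M_\alpha)_{\alpha\le\sigma}$ of submodules with $M_0=0$, $M_\sigma=M$, $M_\alpha=\bigcup_{\beta<\alpha}M_\beta$ for limit ordinals $\alpha$, and $M_{\alpha+1}/M_\alpha\in\mathcal U$ for all $\alpha<\sigma$. Each construction gives a sense in which a class can be determined by its finitely generated members.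
\begin{itemize}
\item $\mathcal C$ satisfies $(\mathsf{GL})$, the \emph{Govorov--Lazard property}, if $\mathcal C=\varinjlim\mathcal C^{<\omega}$.
\item $\mathcal C$ satisfies $(\mathsf{FD})$, \emph{finite deconstructibility}, if every module in $\mathcal C$ is a direct summand of a $\mathcal C^{<\omega}$-filtered module.
\end{itemize}
Under $(\mathsf{GL})$, the vanishing of $\operatorname{Tor}_1(-,X)$ on $\mathcal C$ can be tested on $\mathcal C^{<\omega}$, because $\operatorname{Tor}$ commutes with direct limits. Under $(\mathsf{FD})$, the vanishing of $\operatorname{Ext}^1(-,X)$ on $\mathcal C$ can be tested on $\mathcal C^{<\omega}$, by Eklof's lemma (Lemma~\ref{lem:eklof}).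

Let $\mathcal P_n$ and $\mathcal F_n$ be the classes of modules of projective, respectively flat, dimension at most $n$. The class $\mathcal P_0$ satisfies $(\mathsf{FD})$, since projective modules are summands of free ones, and $\mathcal F_0$ satisfies $(\mathsf{GL})$ by the Govorov--Lazard theorem: the flat modules are the direct limits of finitely generated free modules. The roles cannot be exchanged. Over $\mathbb Z$, both $\mathcal P_0^{<\omega}$ and $\mathcal F_0^{<\omega}$ consist of the finitely generated free groups, and $\mathbb Q$ is a direct limit of such groups but not a subgroup of a free group; so $\mathcal P_0$ fails $(\mathsf{GL})$ and $\mathcal F_0$ fails $(\mathsf{FD})$. Thus $(\mathsf{FD})$ is the natural property for projective-type classes and $(\mathsf{GL})$ for flat-type classes, and one asks how the two are related. For $\mathcal P_n$ and $\mathcal F_n$ the following is known. Recall that $R$ satisfies \emph{Serre's condition} $(S_n)$ if $\operatorname{depth}R_{\mathfrak p}\ge\min\{n,\dim R_{\mathfrak p}\}$ for every prime ideal $\mathfrak p$.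

\begin{theorem}\label{thm:serre}
Let $n\ge0$. Then $\mathcal P_n$ satisfies $(\mathsf{FD})$ if and only if $R$ satisfies $(S_n)$. Moreover, if $\mathcal P_n$ satisfies $(\mathsf{FD})$, then $\mathcal F_n$ satisfies $(\mathsf{GL})$.
\end{theorem}

We use Theorem~\ref{thm:serre} without proof. It is one of the known facts that accompany the following question, posed by Dey, Hrbek and Le Gros \cite{DHL}. Let $\mathcal{GP}_n$ and $\mathcal{GF}_n$ be the classes of modules of Gorenstein projective, respectively Gorenstein flat, dimension at most $n$; the definitions are recalled in Section~\ref{sec:prelim}.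

\begin{quote}
\emph{Let $n\ge0$. If $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$, does $\mathcal{GF}_n$ satisfy $(\mathsf{GL})$?}
\end{quote}

Two cases suggest a positive answer. If $R$ has finite global dimension $g$, then a Gorenstein projective module, being the kernel at the left end of an exact sequence of $g$ projective modules, is projective, and in the same way a Gorenstein flat module is flat; so $\mathcal{GP}_n=\mathcal P_n$ and $\mathcal{GF}_n=\mathcal F_n$, and Theorem~\ref{thm:serre} applies. If $R$ has finite Krull dimension $d$, it is known that $\mathcal{GF}_d=\mathcal{GP}_d$ and that $\mathcal{GP}_d$ fails $(\mathsf{FD})$ whenever $\mathcal{GF}_d$ fails $(\mathsf{GL})$; together these facts give a positive answer for $n\ge d$. We do not use them. Our main result is that the answer is positive for every $R$ and every $n$.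

\begin{theorem}\label{thm:main}
Let $R$ be a commutative noetherian ring and $n\ge0$. If $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$, then $\mathcal P_n$ satisfies $(\mathsf{FD})$ (so $R$ satisfies $(S_n)$, and $\mathcal F_n$ satisfies $(\mathsf{GL})$), and $\mathcal{GF}_n$ satisfies $(\mathsf{GL})$.
\end{theorem}

The second theorem describes the precise relation between the two properties. It involves the class $\mathcal{PGF}$ of \emph{projectively coresolved Gorenstein flat} modules: the syzygies of acyclic complexes $P_\bullet$ of projective modules such that $I\otimes P_\bullet$ is acyclic for every injective module $I$.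

\begin{theorem}\label{thm:relation}
Let $R$ be a commutative noetherian ring and $n\ge0$.
\begin{enumerate}
\item[(1)] $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$ if and only if $R$ satisfies $(S_n)$ and $\mathcal{GP}_0$ satisfies $(\mathsf{FD})$.
\item[(2)] $\mathcal{GF}_n$ satisfies $(\mathsf{GL})$ if and only if $\mathcal F_n$ and $\mathcal{GF}_0$ satisfy $(\mathsf{GL})$.
\item[(3)] $\mathcal{GP}_0$ satisfies $(\mathsf{FD})$ if and only if $\mathcal{GF}_0$ satisfies $(\mathsf{GL})$ and $\mathcal{GP}_0=\mathcal{PGF}$.
\item[(4)] $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$ if and only if $R$ satisfies $(S_n)$, $\mathcal{GF}_n$ satisfies $(\mathsf{GL})$, and $\mathcal{GP}_0=\mathcal{PGF}$. If $\dim R<\infty$, the condition $\mathcal{GP}_0=\mathcal{PGF}$ is automatic. So, for $\dim R<\infty$, the class $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$ if and only if $\mathcal P_n$ satisfies $(\mathsf{FD})$ and $\mathcal{GF}_n$ satisfies $(\mathsf{GL})$.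
\item[(5)] The condition $(S_n)$ in (4) cannot be dropped, even if $\dim R<\infty$: the implication ``$\mathcal{GF}_n$ satisfies $(\mathsf{GL})$ $\Rightarrow$ $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$'' is false in general. For a field $k$, $R=k[[x,y]]/(x^2,xy)$ and $n=1$, the class $\mathcal{GF}_1$ satisfies $(\mathsf{GL})$ but $\mathcal{GP}_1$ fails $(\mathsf{FD})$.
\end{enumerate}
\end{theorem}

By (4), when $\dim R<\infty$ the full conclusion of Theorem~\ref{thm:main}, which includes $(\mathsf{FD})$ for $\mathcal P_n$, does imply its hypothesis; item (5) concerns only the converse of the implication in the question. Whether $\mathcal{GP}_0=\mathcal{PGF}$ is automatic when $\dim R=\infty$ is not addressed here.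

\subsection*{The idea of the proof}
Put
\[
\mathcal G_n=\mathcal{GP}_n^{<\omega}.
\]
We shall see that $(\mathsf{FD})$ for $\mathcal{GP}_n$ gives $\mathcal{GP}_n\subseteq\varinjlim\mathcal G_n$, while $(\mathsf{GL})$ for $\mathcal{GF}_n$ is equivalent to $\mathcal{GF}_n\subseteq\varinjlim\mathcal G_n$. If $\mathcal{GF}_n\subseteq\mathcal{GP}_n$, nothing more is needed. In general the hypothesis says nothing directly about a module in $\mathcal{GF}_n$: over $\mathbb Z$, the flat module $\mathbb Q$ is not Gorenstein projective, since it does not embed in a free group. The way around is to write $M\in\mathcal{GF}_n$ as the kernel of an epimorphism $H\to A$ in which $H\in\mathcal F_n$ carries the flat part of $M$ and $A\in\mathcal{PGF}\subseteq\mathcal{GP}_0$ carries the Gorenstein part. The hypothesis applies to $A$; Theorem~\ref{thm:serre} applies to $H$ once $(\mathsf{FD})$ has been transferred from $\mathcal{GP}_n$ to $\mathcal P_n$; and $\varinjlim\mathcal G_n$ is closed under kernels of epimorphisms.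

Section~\ref{sec:zero} carries this out for $n=0$, where the flat part is handled by the Govorov--Lazard theorem. Sections~\ref{sec:fg} and~\ref{sec:approx} supply the reformulation of $(\mathsf{GL})$ and the sequence $0\to M\to H\to A\to0$ for general $n$. Theorem~\ref{thm:main} is proved in Section~\ref{sec:main}, and Theorem~\ref{thm:relation} in Sections~\ref{sec:relation} and~\ref{sec:example}.

\section{Definitions and tools}\label{sec:prelim}

\subsection{Syzygies and Gorenstein dimensions}
The \emph{syzygies} of an acyclic complex $(C_\bullet,\partial)$ are the modules $Z_j=\ker\partial_j=\operatorname{im}\partial_{j+1}$. The complex is spliced from the short exact sequences $0\to Z_j\to C_j\to Z_{j-1}\to0$. Hence $I\otimes C_\bullet$ is acyclic if $\operatorname{Tor}_1(I,Z_j)=0$ for all $j$, and $\operatorname{Hom}(C_\bullet,Q)$ is acyclic if $\operatorname{Ext}^1(Z_j,Q)=0$ for all $j$.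

An \emph{$n$-th syzygy of a module} $M$ is a module $K$ with an exact sequence $0\to K\to P_{n-1}\to\dots\to P_0\to M\to0$ in which the $P_i$ are projective; the $0$-th syzygy is $M$. Dimension shifting gives $\operatorname{Ext}^j(K,B)\cong\operatorname{Ext}^{j+n}(M,B)$ for $j\ge1$. If $M$ is finitely generated, the $P_i$ can be chosen finitely generated free, and then $K$ is finitely generated because $R$ is noetherian. Since finitely generated flat modules are projective, it follows that $\mathcal F_n^{<\omega}=\mathcal P_n^{<\omega}$.

A module is \emph{Gorenstein projective} if it is a syzygy of an acyclic complex $P_\bullet$ of projective modules such that $\operatorname{Hom}(P_\bullet,Q)$ is acyclic for every projective $Q$. If the terms $P_j$ are finitely generated, it suffices to test $Q=R$, because $\operatorname{Hom}(P_j,-)$ then commutes with direct sums. A module is \emph{Gorenstein flat} if it is a syzygy of an acyclic complex $F_\bullet$ of flat modules such that $I\otimes F_\bullet$ is acyclic for every injective $I$. These classes are $\mathcal{GP}_0$ and $\mathcal{GF}_0$, and $M$ lies in $\mathcal{GP}_n$ (respectively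 $\mathcal{GF}_n$) if there is an exact sequence $0\to G_n\to\dots\to G_0\to M\to0$ with all $G_i$ in $\mathcal{GP}_0$ (respectively $\mathcal{GF}_0$). The complexes $0\to X\xrightarrow{=}X\to0$ show that $\mathcal P_n\subseteq\mathcal{GP}_n$ and $\mathcal F_n\subseteq\mathcal{GF}_n$, and $\mathcal{PGF}\subseteq\mathcal{GF}_0$ by definition.

\begin{lemma}\label{lem:elem}
\begin{enumerate}
\item[(i)] Every module in $\mathcal{GP}_0$ (respectively $\mathcal{GF}_0$, $\mathcal{PGF}$) embeds in a projective (respectively flat, projective) module with cokernel in the same class.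
\item[(ii)] If $G\in\mathcal{GP}_0$ and $\operatorname{pd}B<\infty$, then $\operatorname{Ext}^j(G,B)=0$ for $j\ge1$.
\item[(iii)] If $M\in\mathcal{GF}_0$ and $I$ is injective, then $\operatorname{Tor}_j(I,M)=0$ for $j\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (i) use the sequence $0\to Z_j\to C_j\to Z_{j-1}\to0$ of the defining complex. The left half of the defining complex is a projective (respectively flat) resolution of the module, and computing $\operatorname{Ext}$ (respectively $\operatorname{Tor}$) with it gives (ii) for projective $B$, and (iii). For (ii) in general, induct on $\operatorname{pd}B$: a sequence $0\to B'\to Q\to B\to0$ with $Q$ projective gives $\operatorname{Ext}^j(G,B)\cong\operatorname{Ext}^{j+1}(G,B')$ for $j\ge1$.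
\end{proof}

The next two theorems are the deeper inputs from Gorenstein homological algebra. In the first, the statements about $\mathcal{GF}_n$ require $R$ to be coherent, which holds here.

\begin{theorem}[{Holm \cite[Theorems 2.5, 2.20, 3.7, 3.14]{Holm}}]\label{thm:holm}
The classes $\mathcal{GP}_0$ and $\mathcal{GF}_0$ contain the projective modules and are closed under extensions, kernels of epimorphisms and direct summands. If $M\in\mathcal{GP}_n$ (respectively $\mathcal{GF}_n$), then every $n$-th syzygy of $M$ lies in $\mathcal{GP}_0$ (respectively $\mathcal{GF}_0$).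
\end{theorem}

\begin{theorem}[{\v{S}aroch--\v{S}\v{t}ov\'{\i}\v{c}ek \cite[Section 4, Theorems 4.4, 4.9, 4.11]{SS}}]\label{thm:ss}
Over any ring the following hold.
\begin{enumerate}
\item[(i)] $\mathcal{PGF}\subseteq\mathcal{GP}_0$, and $\operatorname{Ext}^1(A,F)=0$ for $A\in\mathcal{PGF}$ and $F$ flat.
\item[(ii)] $\mathcal{PGF}$ is the left class of a hereditary cotorsion pair; hence it is closed under transfinite extensions, direct summands and kernels of epimorphisms.
\item[(iii)] Every Gorenstein flat module $M$ has an exact sequence $0\to M\to F\to A\to0$ with $F$ flat and $A\in\mathcal{PGF}$.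
\end{enumerate}
\end{theorem}

We use only the closure properties listed in (ii). Part (iii) improves Lemma~\ref{lem:elem}(i): the cokernel is not only Gorenstein flat but, by (i), Gorenstein projective. This is the bridge between the two sides of the question.

\begin{lemma}\label{lem:closure}
The class $\mathcal G_n$ contains $R$ and is closed under extensions, finite direct sums and kernels of epimorphisms. If $n\ge1$, the kernel of an epimorphism from a finitely generated free module onto a module in $\mathcal G_n$ lies in $\mathcal G_{n-1}$.
\end{lemma}

\begin{proof}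
By Theorem~\ref{thm:holm}, a module lies in $\mathcal{GP}_n$ if and only if some, equivalently every, $n$-th syzygy of it lies in $\mathcal{GP}_0$. Let $0\to K\to X\to L\to0$ be an exact sequence of finitely generated modules. The horseshoe lemma gives an exact sequence $0\to K'\to X'\to L'\to0$ of $n$-th syzygies. If $K',L'\in\mathcal{GP}_0$ then $X'\in\mathcal{GP}_0$, and if $X',L'\in\mathcal{GP}_0$ then $K'\in\mathcal{GP}_0$. Finite direct sums are split extensions. For the last claim, if $X$ is free, an $(n-1)$-th syzygy of $K$ is an $n$-th syzygy of $L$.
\end{proof}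

\subsection{Filtrations and Ext}
For a class $\mathcal U$ let $\mathcal U^\perp=\{B\mid\operatorname{Ext}^1(U,B)=0\text{ for all }U\in\mathcal U\}$. The next two results can be found in \cite[Chapter 6]{GT}.

\begin{lemma}[Eklof]\label{lem:eklof}
Let $k\ge1$. If $\operatorname{Ext}^k(U,B)=0$ for all $U\in\mathcal U$, then $\operatorname{Ext}^k(X,B)=0$ for every direct summand $X$ of a $\mathcal U$-filtered module.
\end{lemma}

Eklof's lemma is the case $k=1$; the general case follows because $\operatorname{Ext}^k(-,B)\cong\operatorname{Ext}^1(-,B')$ for the $(k-1)$-th cosyzygy $B'$ in an injective resolution of $B$. Taking $k=n+1$ and all modules $B$, we obtain \emph{Auslander's lemma}: $\mathcal P_n$ is closed under transfinite extensions (and summands).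

\begin{theorem}[Eklof--Trlifaj]\label{thm:et}
Let $\mathcal U$ be a set of modules containing $R$. Every module $M$ has an exact sequence $0\to B\to T\to M\to0$ with $B\in\mathcal U^\perp$ and $T$ a direct summand of a $\mathcal U$-filtered module.
\end{theorem}

A class $\mathcal U$ of finitely generated modules has a set of representatives up to isomorphism, so the theorem applies to it when $R\in\mathcal U$. We call such a sequence a \emph{$\mathcal U$-approximation} of $M$. Every proof of $(\mathsf{FD})$ below has the same shape: we take a $\mathcal U$-approximation of $M$ and show that $\operatorname{Ext}^1(M,B)=0$. Then the sequence splits, and $M$ is a summand of $T$, hence of a $\mathcal U$-filtered module.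

\subsection{Direct limits}
Membership in $\varinjlim\mathcal U$ can be tested one map at a time.

\begin{lemma}[{Lenzing; see \cite[Lemma 2.13]{GT}}]\label{lem:lenzing}
Let $\mathcal U$ be a class of finitely generated modules closed under finite direct sums. Then $X\in\varinjlim\mathcal U$ if and only if every map $N\to X$ with $N$ finitely generated factors through a module in $\mathcal U$.
\end{lemma}

It follows that $\varinjlim\mathcal U$ is closed under direct limits, because a map from a finitely presented module to a direct limit factors through one of the terms. If also $R\in\mathcal U$, then $\varinjlim\mathcal U$ contains all flat modules by the Govorov--Lazard theorem. The criterion also shows that $\varinjlim\mathcal U$ is closed under direct summands: a map to a summand of $X$ can be composed with the inclusion into $X$, factored, and composed with the projection.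

\subsection{Duality and flat modules}
For $T$ finitely generated, $X$ arbitrary and $E$ injective there are isomorphisms
\begin{equation}\label{eq:duality}
\operatorname{Tor}_j(\operatorname{Hom}(X,E),T)\cong\operatorname{Hom}(\operatorname{Ext}^j(T,X),E)\qquad(j\ge0)
\end{equation}
(Cartan--Eilenberg, VI.5.3). Indeed, $\operatorname{Hom}(X,E)\otimes Q\cong\operatorname{Hom}(\operatorname{Hom}(Q,X),E)$ naturally for finitely generated free $Q$; apply this to a resolution of $T$ by such modules and use that $\operatorname{Hom}(-,E)$ is exact. For $X=R$ we get $\operatorname{Tor}_j(E,T)\cong\operatorname{Hom}(\operatorname{Ext}^j(T,R),E)$. For $X$ injective we get that $\operatorname{Hom}(X,E)$ is flat. Finally, we use the theorem of Raynaud and Gruson: if $\dim R=d<\infty$, then flat modules have projective dimension at most $d$.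

\section{The case $n=0$}\label{sec:zero}

Assume that $\mathcal{GP}_0$ satisfies $(\mathsf{FD})$ and let $M$ be Gorenstein flat. We want to show that $M\in\varinjlim\mathcal G_0$. Theorem~\ref{thm:ss} gives an exact sequence $0\to M\to F\to A\to0$ with $F$ flat and $A$ Gorenstein projective. The module $F$ lies in $\varinjlim\mathcal G_0$, and $A$ is a summand of a $\mathcal G_0$-filtered module. Two steps remain: to pass from a filtration to a direct limit, and to pass from $F$ and $A$ to the kernel $M$. Both are statements about classes of finitely generated modules, and we prove them in the generality needed later.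

The terms $M_\alpha$ of a filtration are not finitely generated, so a filtration is not yet a direct system in $\mathcal U$. One has to find finitely generated submodules that are compatible with the filtration.

\begin{lemma}\label{lem:filtered}
Let $\mathcal U$ be a class of finitely generated modules that contains $0$ and is closed under extensions. Then every direct summand of a $\mathcal U$-filtered module lies in $\varinjlim\mathcal U$.
\end{lemma}

\begin{proof}
Let $(M_\alpha)_{\alpha\le\sigma}$ be a $\mathcal U$-filtration. We show by induction on $\alpha$ that every finitely generated submodule $X\subseteq M_\alpha$ is contained in a submodule $N\subseteq M_\alpha$ with $N\in\mathcal U$. For $\alpha=0$ take $N=0$. For a limit ordinal $\alpha$, the module $X$ lies in $M_\beta$ for some $\beta<\alpha$. Now let $X\subseteq M_{\alpha+1}$. Adding to $X$ preimages of finitely many generators of $M_{\alpha+1}/M_\alpha$, we may assume $X+M_\alpha=M_{\alpha+1}$. As $R$ is noetherian, $X\cap M_\alpha$ is finitely generated, so it lies in some $N\subseteq M_\alpha$ with $N\in\mathcal U$. By the modular law $(X+N)\cap M_\alpha=(X\cap M_\alpha)+N=N$,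 and therefore
\[
(X+N)/N\cong(X+N+M_\alpha)/M_\alpha=M_{\alpha+1}/M_\alpha\in\mathcal U .
\]
So $X+N\in\mathcal U$, which completes the induction. A map from a finitely generated module to $M_\sigma$ has finitely generated image, so it factors through a module in $\mathcal U$. By Lemma~\ref{lem:lenzing}, $M_\sigma$ and its summands lie in $\varinjlim\mathcal U$.
\end{proof}

For the second step, one approximates the epimorphism $F\to A$ by a map $f\colon V\to W$ with $V,W\in\mathcal G_0$ and would like to approximate $M$ by $\ker f$. But $f$ need not be surjective, and $\mathcal G_0$ is not closed under kernels of arbitrary maps. For $R=k[[x,y,z]]$, which has finite global dimension, $\mathcal G_0$ consists of the finitely generated free modules, whereas the kernel of $(x,y,z)\colon R^3\to R$ is a second syzygy of $k$ and has projective dimension $1$. The remedy is to make $f$ surjective by adding a free summand to $V$. The surjectivity of $F\to A$ is what allows this summand to be mapped to $F$.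

\begin{lemma}\label{lem:kernel}
Let $\mathcal U,\mathcal V,\mathcal W$ be classes of finitely generated modules closed under finite direct sums, with $R\in\mathcal V$. Suppose that the kernel of every epimorphism from a module in $\mathcal V$ onto a module in $\mathcal W$ lies in $\mathcal U$. If $0\to M\xrightarrow{\iota}H\xrightarrow{\pi}A\to0$ is exact with $H\in\varinjlim\mathcal V$ and $A\in\varinjlim\mathcal W$, then $M\in\varinjlim\mathcal U$.
\end{lemma}

\begin{proof}
Let $u\colon N\to M$ be a map with $N$ finitely generated. By Lemma~\ref{lem:lenzing}, $\iota u=hv$ with $v\colon N\to V$, $h\colon V\to H$ and $V\in\mathcal V$. Since $\pi hv=\pi\iota u=0$, the map $\pi h$ induces a map $\operatorname{coker}v\to A$, and this map factors through some $W\in\mathcal W$. So there are $f\colon V\to W$ and $a\colon W\to A$ with $af=\pi h$ and $fv=0$. Choose an epimorphism $\varepsilon\colon R^m\to W$. As $\pi$ is onto and $R^m$ is free, there is $t\colon R^m\to H$ with $\pi t=a\varepsilon$. Let $K$ be the kernel of the epimorphism $(f,\varepsilon)\colon V\oplus R^m\to W$; then $K\in\mathcal U$. The right square in the diagram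
\[
\begin{array}{ccccccccc}
0&\longrightarrow&K&\longrightarrow&V\oplus R^m&\xrightarrow{(f,\varepsilon)}&W&\longrightarrow&0\\[2pt]
&&\big\downarrow{\scriptstyle w}&&\big\downarrow{\scriptstyle (h,t)}&&\big\downarrow{\scriptstyle a}&&\\[2pt]
0&\longrightarrow&M&\xrightarrow{\ \iota\ }&H&\xrightarrow{\ \ \pi\ \ }&A&\longrightarrow&0
\end{array}
\]
commutes, so it induces a map $w\colon K\to M$. Since $fv=0$, the formula $z\mapsto(v(z),0)$ defines a map $v'\colon N\to K$, and $\iota wv'=hv=\iota u$. As $\iota$ is injective, $u=wv'$ factors through $K$. By Lemma~\ref{lem:lenzing}, $M\in\varinjlim\mathcal U$.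
\end{proof}

We record the two applications that will be used.

\begin{corollary}\label{cor:kernel}
Let $n\ge0$.
\begin{enumerate}
\item[(i)] The class $\varinjlim\mathcal G_n$ is closed under kernels of epimorphisms.
\item[(ii)] If $X\in\varinjlim\mathcal G_n$, then every $n$-th syzygy of $X$ lies in $\varinjlim\mathcal G_0$.
\end{enumerate}
\end{corollary}

\begin{proof}
For (i) apply Lemma~\ref{lem:kernel} with $\mathcal U=\mathcal V=\mathcal W=\mathcal G_n$; the hypotheses hold by Lemma~\ref{lem:closure}. For (ii) let $k\ge1$, let $\mathcal V$ be the class of finitely generated free modules, $\mathcal W=\mathcal G_k$ and $\mathcal U=\mathcal G_{k-1}$. The hypotheses hold by Lemma~\ref{lem:closure} again, and $\varinjlim\mathcal V$ contains the projective modules. So a first syzygy of a module in $\varinjlim\mathcal G_k$ lies in $\varinjlim\mathcal G_{k-1}$. Apply this for $k=n,n-1,\dots,1$.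
\end{proof}

We return to the sequence $0\to M\to F\to A\to0$. By Lemmas~\ref{lem:closure} and~\ref{lem:filtered}, $A\in\varinjlim\mathcal G_0$. Also $F\in\varinjlim\mathcal G_0$, so $M\in\varinjlim\mathcal G_0$ by Corollary~\ref{cor:kernel}(i). We have proved: \emph{if $\mathcal{GP}_0$ satisfies $(\mathsf{FD})$, then $\mathcal{GF}_0\subseteq\varinjlim\mathcal G_0$.} This is the heart of Theorem~\ref{thm:main} for $n=0$. What is missing is that this inclusion is the same as $(\mathsf{GL})$ for $\mathcal{GF}_0$.

\section{Finitely generated Gorenstein modules and their direct limits}\label{sec:fg}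

The property $(\mathsf{GL})$ for $\mathcal{GF}_n$ is the equality $\mathcal{GF}_n=\varinjlim\mathcal{GF}_n^{<\omega}$. To compare it with the inclusion $\mathcal{GF}_n\subseteq\varinjlim\mathcal G_n$ we need $\mathcal{GF}_n^{<\omega}=\mathcal G_n$, the analogue of $\mathcal F_n^{<\omega}=\mathcal P_n^{<\omega}$, and $\varinjlim\mathcal G_n\subseteq\mathcal{GF}_n$. The definitions place a finitely generated Gorenstein projective or flat module in a complex of arbitrarily large modules, and the first task is to replace it by a complex of finitely generated free modules. We write $(-)^*=\operatorname{Hom}(-,R)$.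

\begin{lemma}\label{lem:fg}
\begin{enumerate}
\item[(i)] Every $G\in\mathcal G_0$ has an exact sequence $0\to G\to R^m\to G'\to0$ with $G'\in\mathcal G_0$.
\item[(ii)] $\mathcal G_0\subseteq\mathcal{PGF}$.
\item[(iii)] $\mathcal{GF}_0^{<\omega}\subseteq\mathcal G_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:elem}(i), $G$ embeds in a projective module $P$ with $P/G\in\mathcal{GP}_0$. Choose $P'$ with $P\oplus P'$ free, say $P\oplus P'=R^{(Y)}$. Then $R^{(Y)}/G\cong P/G\oplus P'$ lies in $\mathcal{GP}_0$ by Theorem~\ref{thm:holm}. As $G$ is finitely generated, it lies in the submodule $R^m$ spanned by finitely many basis elements, and $R^m/G$ is a direct summand of $R^{(Y)}/G$. So $G'=R^m/G$ lies in $\mathcal{GP}_0$, and it is finitely generated.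

(ii) Let $G\in\mathcal G_0$. Iterating (i) to the right, and taking a resolution by finitely generated free modules to the left, we obtain an acyclic complex $Q_\bullet$ of finitely generated free modules that has $G$ as a syzygy and all of whose syzygies $Z$ lie in $\mathcal G_0$ (on the left by Lemma~\ref{lem:closure}). For $I$ injective, \eqref{eq:duality} and Lemma~\ref{lem:elem}(ii) give $\operatorname{Tor}_1(I,Z)\cong\operatorname{Hom}(\operatorname{Ext}^1(Z,R),I)=0$. So $I\otimes Q_\bullet$ is acyclic.

(iii) Let $G$ be finitely generated and Gorenstein flat, and let $E$ be an injective cogenerator. By \eqref{eq:duality} and Lemma~\ref{lem:elem}(iii), $\operatorname{Hom}(\operatorname{Ext}^1(G,R),E)\cong\operatorname{Tor}_1(E,G)=0$. Hence $\operatorname{Ext}^1(G,R)=0$ for every $G\in\mathcal{GF}_0^{<\omega}$.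

We claim that $G$ embeds in a finitely generated free module with Gorenstein flat cokernel. By Lemma~\ref{lem:elem}(i) there is an exact sequence $0\to G\xrightarrow{j}F\xrightarrow{p}A\to0$ with $F$ flat and $A\in\mathcal{GF}_0$. By the Govorov--Lazard theorem and Lemma~\ref{lem:lenzing}, $j$ factors as $G\xrightarrow{\iota}R^m\xrightarrow{\varphi}F$. The map $\iota$ is injective because $j$ is. Let $q\colon R^m\to C$ be its cokernel and let $\psi\colon C\to A$ be the map with $\psi q=p\varphi$. The sequence
\[
0\to R^m\xrightarrow{\ r\mapsto(\varphi r,\,qr)\ }F\oplus C\xrightarrow{\ (f,c)\mapsto pf-\psi c\ }A\to0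
\]
is exact. Indeed, the composite is zero and $p$ is onto. If $qr=0$ and $\varphi r=0$, then $r=\iota g$ with $jg=0$, so $r=0$. If $pf=\psi c$, write $c=qr$; then $p(f-\varphi r)=0$, so $f-\varphi r=jg=\varphi\iota g$ for some $g\in G$, and $r+\iota g$ maps to $(f,c)$. By Theorem~\ref{thm:holm}, $F\oplus C$ and its summand $C$ are Gorenstein flat. This proves the claim.

Since $C$ is again finitely generated and Gorenstein flat, the claim can be iterated. The syzygies in a resolution of $G$ by finitely generated free modules are Gorenstein flat by Theorem~\ref{thm:holm}. Splicing, we obtain an acyclic complex $Q_\bullet$ of finitely generated free modules with syzygy $G$, all of whose syzygies $Z$ lie in $\mathcal{GF}_0^{<\omega}$ and thus satisfy $\operatorname{Ext}^1(Z,R)=0$. So $\operatorname{Hom}(Q_\bullet,R)$ is acyclic, and $G\in\mathcal{GP}_0$.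
\end{proof}

Now let $M=\varinjlim G_i$ with $G_i\in\mathcal G_0$. To show that $M$ is Gorenstein flat we need a coresolution of $M$ by flat modules. Each $G_i$ has a coresolution by finitely generated free modules, but the maps $G_i\to G_{i'}$ lift to these only uniquely up to homotopy, so the coresolutions need not form a direct system. We therefore construct a coresolution that is functorial in $G$, by dualizing a functorial free resolution of $G^*$. Its terms are products of copies of $R$ rather than free modules, and this costs nothing because such products are flat.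

\begin{lemma}\label{lem:limflat}
$\varinjlim\mathcal G_0\subseteq\mathcal{GF}_0$.
\end{lemma}

\begin{proof}
For a module $X$ let $L_0(X)$ be the free module on the underlying set of $X$ and let $\Omega X$ be the kernel of the canonical epimorphism $L_0(X)\to X$. Both are functors in $X$. With $L_k(X)=L_0(\Omega^kX)$ we obtain a free resolution $L_\bullet(X)\to X$ that is functorial in $X$. For a module $G$ put $J^k(G)=L_k(G^*)^*$, and let $J(G)$ be the complex
\[
0\to G\to J^0(G)\to J^1(G)\to\cdots
\]
whose first map is $G\to G^{**}\to L_0(G^*)^*$. It is covariantly functorial in $G$. Each $J^k(G)$ is a product $R^Y$. Such a product is flat: an ideal $\mathfrak a$ is finitely presented, so the map $\mathfrak a\otimes R^Y\to R^Y$ is the inclusion $\mathfrak a^Y\to R^Y$.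

Let $G\in\mathcal G_0$. We claim that $J(G)$ and $I\otimes J(G)$ are exact for every injective $I$. By Lemma~\ref{lem:fg}(i) there is an exact complex $Q(G)\colon 0\to G\to Q^0\to Q^1\to\cdots$ with $Q^i$ finitely generated free and all syzygies $Z$ in $\mathcal G_0$. Since $\mathcal G_0\subseteq\mathcal{PGF}\subseteq\mathcal{GF}_0$, we have $\operatorname{Tor}_1(I,Z)=0$, so $I\otimes Q(G)$ is exact. Since $\operatorname{Ext}^1(Z,R)=0$, the dual $\cdots\to Q^{1*}\to Q^{0*}\to G^*\to0$ is exact, so it is a free resolution of $G^*$. Dualizing again gives an exact sequence $0\to G^{**}\to Q^{0**}\to Q^{1**}$. The natural maps $Q^i\to Q^{i**}$ are isomorphisms, so $G\to G^{**}$ is an isomorphism as well, and $Q(G)\cong Q(G)^{**}$. By the comparison theorem, the two free resolutions of $G^*$ are homotopy equivalent over the identity of $G^*$; extending the chain maps by the identity and the homotopies by zero on $G^*$, we get a homotopy equivalence of the augmented complexes. Applying $(-)^*$ shows that $J(G)$ is homotopy equivalent to $Q(G)$, and applying $I\otimes-$ shows the same for $I\otimes J(G)$ and $I\otimes Q(G)$. This proves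 the claim.

Let $M=\varinjlim G_i$ with $G_i\in\mathcal G_0$. Direct limits are exact, preserve flatness and commute with tensor products. So $\varinjlim J(G_i)$ is an exact complex $0\to M\to F^0\to F^1\to\cdots$ with $F^k$ flat, and it stays exact under $I\otimes-$. A free resolution of $M$, augmented by $M$, also stays exact under $I\otimes-$, because $\operatorname{Tor}_j(I,M)\cong\varinjlim\operatorname{Tor}_j(I,G_i)=0$ for $j\ge1$. Splicing the two complexes at $M$ shows that $M$ is Gorenstein flat.
\end{proof}

\begin{proposition}\label{prop:criterion}
For every $n\ge0$ we have $\varinjlim\mathcal G_n\subseteq\mathcal{GF}_n$ and $\mathcal{GF}_n^{<\omega}=\mathcal G_n$. Hence the following are equivalent: $\mathcal{GF}_n$ satisfies $(\mathsf{GL})$; $\mathcal{GF}_n=\varinjlim\mathcal G_n$; $\mathcal{GF}_n\subseteq\varinjlim\mathcal G_n$.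
\end{proposition}

\begin{proof}
If $X\in\varinjlim\mathcal G_n$, an $n$-th syzygy of $X$ is Gorenstein flat by Corollary~\ref{cor:kernel}(ii) and Lemma~\ref{lem:limflat}; so $X\in\mathcal{GF}_n$. In particular $\mathcal G_n\subseteq\mathcal{GF}_n^{<\omega}$. Conversely, let $M\in\mathcal{GF}_n^{<\omega}$. A finitely generated $n$-th syzygy of $M$ is Gorenstein flat by Theorem~\ref{thm:holm}, so it lies in $\mathcal G_0$ by Lemma~\ref{lem:fg}(iii). Thus $M\in\mathcal G_n$.
\end{proof}

\section{Separating the classical part from the Gorenstein part}\label{sec:approx}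

For $n=0$ the argument rested on the sequence $0\to M\to F\to A\to0$ of Theorem~\ref{thm:ss}(iii). The following lemma produces its analogue for general $n$. The dimension $n$ goes entirely into the middle term, where it becomes a classical dimension, while the cokernel stays in Gorenstein dimension zero. An \emph{$\mathcal X$-resolution of length $n$} of $M$ is an exact sequence $0\to X_n\to\dots\to X_0\to M\to0$ with all $X_i\in\mathcal X$.

\begin{lemma}\label{lem:approx}
Let $\mathcal A\subseteq\mathcal X$ and $\mathcal H$ be classes of modules, with $\mathcal X$ closed under extensions. Suppose that every $X\in\mathcal X$ has an exact sequence $0\to X\to Q\to A\to0$ with $Q\in\mathcal H$ and $A\in\mathcal A$. If $M$ has an $\mathcal X$-resolution of length $n$, then there is an exact sequence $0\to M\to H\to A\to0$ such that $A\in\mathcal A$ and $H$ has an $\mathcal H$-resolution of length $n$. In particular, there is an exact sequence $0\to M\to H\to A\to0$ with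
\begin{enumerate}
\item[(i)] $H\in\mathcal P_n^{<\omega}$ and $A\in\mathcal G_0$, if $M\in\mathcal G_n$;
\item[(ii)] $H\in\mathcal P_n$ and $A\in\mathcal{GP}_0$, if $M\in\mathcal{GP}_n$;
\item[(iii)] $H\in\mathcal F_n$ and $A\in\mathcal{PGF}$, if $M\in\mathcal{GF}_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
We induct on $n$; the case $n=0$ is the hypothesis. Let $n\ge1$ and $N=\ker(X_0\to M)$, which has an $\mathcal X$-resolution of length $n-1$. By induction there is an exact sequence $0\to N\to H'\to A'\to0$ with $A'\in\mathcal A$ and $H'$ having an $\mathcal H$-resolution of length $n-1$. Let $X$ be the pushout of $X_0\leftarrow N\to H'$. Both maps are injective, so there are exact sequences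
\[
0\to X_0\to X\to A'\to0,\qquad 0\to H'\to X\to M\to0 .
\]
The first shows that $X\in\mathcal X$, because $A'\in\mathcal A\subseteq\mathcal X$. So there is an exact sequence $0\to X\to Q\to A\to0$ with $Q\in\mathcal H$ and $A\in\mathcal A$. From $H'\subseteq X\subseteq Q$ we get an exact sequence $0\to X/H'\to Q/H'\to Q/X\to0$, that is, $0\to M\to H\to A\to0$ with $H=Q/H'$. Splicing the resolution of $H'$ with $0\to H'\to Q\to H\to0$ gives an $\mathcal H$-resolution of $H$ of length $n$.

For (i) take $\mathcal X=\mathcal A=\mathcal G_0$ and let $\mathcal H$ be the class of finitely generated free modules. The hypothesis holds by Lemmas~\ref{lem:closure} and~\ref{lem:fg}(i), and a resolution of $M$ by finitely generated free modules, truncated at the $n$-th syzygy, is a $\mathcal G_0$-resolution by Theorem~\ref{thm:holm}. For (ii) take $\mathcal X=\mathcal A=\mathcal{GP}_0$ and $\mathcal H=\mathcal P_0$, and use Lemma~\ref{lem:elem}(i). For (iii) take $\mathcal X=\mathcal{GF}_0$, $\mathcal A=\mathcal{PGF}$ and $\mathcal H=\mathcal F_0$, and use Theorem~\ref{thm:ss}(iii). In (ii) and (iii), $\mathcal X$ is closed under extensions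 by Theorem~\ref{thm:holm}.
\end{proof}

\begin{example}\label{ex:dual}
Let $R=\mathbb Z[\varepsilon]/(\varepsilon^2)$, let $p$ be a prime number and $M=R/(p,\varepsilon)=\mathbb F_p$. The complex $\cdots\to R\xrightarrow{\varepsilon}R\xrightarrow{\varepsilon}R\to\cdots$ is acyclic and self-dual, so its syzygy $\mathbb Z=R/\varepsilon R$ lies in $\mathcal G_0$, and $0\to\mathbb Z\xrightarrow{p}\mathbb Z\to M\to0$ shows that $M\in\mathcal G_1$. The projective dimension of $M$ is infinite: $\operatorname{Tor}_j(\mathbb Z,M)\cong\mathbb F_p$ for all $j\ge0$ by the complex above. A sequence as in Lemma~\ref{lem:approx}(i) is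
\[
0\to M\xrightarrow{\ 1\mapsto(\varepsilon,0)\ }H=R^2/R(p,\varepsilon)\to A=\operatorname{coker}\varphi\to0,\qquad
\varphi=\begin{pmatrix}\varepsilon&p\\0&\varepsilon\end{pmatrix}.
\]
The first map is well defined because $p(\varepsilon,0)=\varepsilon(p,\varepsilon)$ and $\varepsilon(\varepsilon,0)=0$. It is injective: if $c(\varepsilon,0)=r(p,\varepsilon)$ with $c\in\mathbb Z$, the second coordinate forces $r=r_1\varepsilon$ with $r_1\in\mathbb Z$, and then $c=pr_1$. Its cokernel is $R^2$ modulo the columns of $\varphi$. Since $p$ is a nonzerodivisor, $R(p,\varepsilon)\cong R$ and $H\in\mathcal P_1^{<\omega}$. Let $\psi$ be obtained from $\varphi$ by replacing $p$ with $-p$; then $\varphi\psi=0$. If $\varphi(a,b)=0$, then $\varepsilon b=0$ gives $b=b_1\varepsilon$, and $\varepsilon a+pb=0$ gives $a=-pb_1+a_1\varepsilon$, with $a_1,b_1\in\mathbb Z$; so $(a,b)=\psi(a_1,b_1)$. By symmetry in $p$ and $-p$, the periodic complex with differentials $\varphi,\psi,\varphi,\dots$ is acyclic. Exchanging the two basis vectors turns the transposes of $\varphi$ and $\psi$ back into $\varphi$ and $\psi$, so the dual complex is acyclic too,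 and $A\in\mathcal G_0$.
\end{example}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Assume that $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$.

\medskip\noindent\emph{Step 1: $\mathcal P_n$ satisfies $(\mathsf{FD})$.}
Let $M\in\mathcal P_n$. The hypothesis makes $M$ a summand of a module filtered by $\mathcal G_n$, whose factors may have infinite projective dimension, as in Example~\ref{ex:dual}; we need factors in $\mathcal P_n^{<\omega}$. We do not modify the filtration but argue with $\operatorname{Ext}$: a module of finite projective dimension in the second argument does not see the Gorenstein projective part of a module in $\mathcal G_n$.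

Let $0\to B\to T\to M\to0$ be a $\mathcal P_n^{<\omega}$-approximation of $M$. Then $T\in\mathcal P_n$ by Auslander's lemma. For $j>n$ the functor $\operatorname{Ext}^j(B,-)$ lies between $\operatorname{Ext}^j(T,-)=0$ and $\operatorname{Ext}^{j+1}(M,-)=0$, so $\operatorname{pd}B\le n$. Let $G\in\mathcal G_n$, and take $0\to G\to H\to G'\to0$ with $H\in\mathcal P_n^{<\omega}$ and $G'\in\mathcal G_0$ as in Lemma~\ref{lem:approx}(i). In the exact sequence
\[
\operatorname{Ext}^1(H,B)\to\operatorname{Ext}^1(G,B)\to\operatorname{Ext}^2(G',B)
\]
the left term vanishes because $B\in(\mathcal P_n^{<\omega})^\perp$, and the right term vanishes by Lemma~\ref{lem:elem}(ii). So $B\in\mathcal G_n^\perp$. Since $M\in\mathcal P_n\subseteq\mathcal{GP}_n$ is a summand of a $\mathcal G_n$-filtered module, Lemma~\ref{lem:eklof} gives $\operatorname{Ext}^1(M,B)=0$. The approximation splits, and $M$ is a summand of a $\mathcal P_n^{<\omega}$-filtered module.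

\medskip\noindent\emph{Step 2: $\mathcal F_n\subseteq\varinjlim\mathcal G_n$.}
By Step 1 and Theorem~\ref{thm:serre}, $R$ satisfies $(S_n)$ and $\mathcal F_n$ satisfies $(\mathsf{GL})$. Hence $\mathcal F_n=\varinjlim\mathcal F_n^{<\omega}=\varinjlim\mathcal P_n^{<\omega}\subseteq\varinjlim\mathcal G_n$.

\medskip\noindent\emph{Step 3: $\mathcal{PGF}\subseteq\varinjlim\mathcal G_n$.}
We have $\mathcal{PGF}\subseteq\mathcal{GP}_0\subseteq\mathcal{GP}_n$ by Theorem~\ref{thm:ss}(i), and $\mathcal{GP}_n\subseteq\varinjlim\mathcal G_n$ by the hypothesis and Lemmas~\ref{lem:closure} and~\ref{lem:filtered}.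

\medskip\noindent\emph{Step 4: $\mathcal{GF}_n$ satisfies $(\mathsf{GL})$.}
Let $M\in\mathcal{GF}_n$ and take $0\to M\to H\to A\to0$ with $H\in\mathcal F_n$ and $A\in\mathcal{PGF}$ as in Lemma~\ref{lem:approx}(iii). By Steps 2 and 3, $H$ and $A$ lie in $\varinjlim\mathcal G_n$, so $M\in\varinjlim\mathcal G_n$ by Corollary~\ref{cor:kernel}(i). Proposition~\ref{prop:criterion} completes the proof. \qed

\begin{remark}
The hypothesis $(\mathsf{FD})$ enters twice: in Step 1, for modules in $\mathcal P_n$, and in Step 3, for modules in $\mathcal{PGF}$. The Krull dimension of $R$ plays no role because Theorem~\ref{thm:ss} supplies a Gorenstein projective cokernel $A$ over any ring.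
\end{remark}

\section{Proof of Theorem~\ref{thm:relation}, parts (1)--(4)}\label{sec:relation}

By Lemma~\ref{lem:approx}, a module of Gorenstein dimension at most $n$ is assembled from a classical part of dimension at most $n$ and a Gorenstein part of dimension zero. Parts (1) and (2) say that each of the two properties holds exactly when it holds for both parts. The next lemma is the counterpart of Step 1 above for direct limits; it is used in (2) and (3).

\begin{lemma}\label{lem:extend}
If $X\in\varinjlim\mathcal G_n$ and $X\in\mathcal G_0^\perp$, then $X\in\varinjlim\mathcal P_n^{<\omega}$.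
\end{lemma}

\begin{proof}
A map from a finitely generated module to $X$ factors through a map $g\colon G\to X$ with $G\in\mathcal G_n$. Take $0\to G\to H\to G'\to0$ with $H\in\mathcal P_n^{<\omega}$ and $G'\in\mathcal G_0$ as in Lemma~\ref{lem:approx}(i). Since $\operatorname{Ext}^1(G',X)=0$, the map $g$ extends to $H$. So the given map factors through $H$, and Lemma~\ref{lem:lenzing} applies.
\end{proof}

\begin{proof}[Proof of (1)]
Suppose that $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$. Then $(S_n)$ holds by Theorem~\ref{thm:main}. Let $A\in\mathcal{GP}_0$ and let $0\to B\to T\to A\to0$ be a $\mathcal G_0$-approximation. The hypothesis gives filtrations with factors in $\mathcal G_n$, whereas $B$ is only orthogonal to $\mathcal G_0$; a shift by $n$ degrees reconciles the two. By Lemma~\ref{lem:elem}(i), $A$ is an $n$-th syzygy of some $A'\in\mathcal{GP}_0$, so $\operatorname{Ext}^1(A,B)\cong\operatorname{Ext}^{n+1}(A',B)$. If $G\in\mathcal G_n$ and $K$ is a finitely generated $n$-th syzygy of $G$, then $K\in\mathcal G_0$ and $\operatorname{Ext}^{n+1}(G,B)\cong\operatorname{Ext}^1(K,B)=0$. As $A'\in\mathcal{GP}_n$ is a summand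 of a $\mathcal G_n$-filtered module, Lemma~\ref{lem:eklof} gives $\operatorname{Ext}^{n+1}(A',B)=0$. So the approximation splits, and $\mathcal{GP}_0$ satisfies $(\mathsf{FD})$.

Conversely, suppose that $R$ satisfies $(S_n)$ and $\mathcal{GP}_0$ satisfies $(\mathsf{FD})$. Let $M\in\mathcal{GP}_n$, let $0\to B\to T\to M\to0$ be a $\mathcal G_n$-approximation, and take $0\to M\to H\to A\to0$ with $H\in\mathcal P_n$ and $A\in\mathcal{GP}_0$ as in Lemma~\ref{lem:approx}(ii). Consider the exact sequence
\[
\operatorname{Ext}^1(H,B)\to\operatorname{Ext}^1(M,B)\to\operatorname{Ext}^2(A,B).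
\]
By Theorem~\ref{thm:serre}, $H$ is a summand of a $\mathcal P_n^{<\omega}$-filtered module. As $\mathcal P_n^{<\omega}\subseteq\mathcal G_n$, the left term vanishes by Lemma~\ref{lem:eklof}. If $G\in\mathcal G_0$ and $K$ is a finitely generated first syzygy of $G$, then $K\in\mathcal G_0\subseteq\mathcal G_n$ and $\operatorname{Ext}^2(G,B)\cong\operatorname{Ext}^1(K,B)=0$. Since $A$ is a summand of a $\mathcal G_0$-filtered module, the right term vanishes by Lemma~\ref{lem:eklof}. So $\operatorname{Ext}^1(M,B)=0$ and the approximation splits.
\end{proof}

\begin{proof}[Proof of (2)]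
Suppose that $\mathcal F_n$ and $\mathcal{GF}_0$ satisfy $(\mathsf{GL})$. Then $\mathcal F_n=\varinjlim\mathcal P_n^{<\omega}\subseteq\varinjlim\mathcal G_n$, and $\mathcal{PGF}\subseteq\mathcal{GF}_0=\varinjlim\mathcal G_0\subseteq\varinjlim\mathcal G_n$ by Proposition~\ref{prop:criterion}. These two inclusions are all that Step 4 of Section~\ref{sec:main} uses, so $\mathcal{GF}_n$ satisfies $(\mathsf{GL})$.

Conversely, suppose that $\mathcal{GF}_n=\varinjlim\mathcal G_n$. We first treat $\mathcal F_n$. Let $G'\in\mathcal G_0$ and $j\ge1$. The functor $\operatorname{Ext}^j(G',-)$ commutes with direct limits, because $G'$ has a resolution by finitely generated free modules, and it vanishes on finitely generated free modules. So it vanishes on flat modules. If $0\to F_n\to\dots\to F_0\to M\to0$ is a flat resolution, dimension shifting gives $\operatorname{Ext}^1(G',M)\cong\operatorname{Ext}^{n+1}(G',F_n)=0$. Thus $\mathcal F_n\subseteq\mathcal G_0^\perp$. Since also $\mathcal F_n\subseteq\mathcal{GF}_n=\varinjlim\mathcal G_n$, Lemma~\ref{lem:extend} gives $\mathcal F_n\subseteq\varinjlim\mathcal P_n^{<\omega}=\varinjlim\mathcal F_n^{<\omega}$.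 The reverse inclusion holds because $\operatorname{Tor}_{n+1}$ commutes with direct limits.

Now we treat $\mathcal{GF}_0$. By Lemma~\ref{lem:elem}(i), every $A\in\mathcal{PGF}$ is an $n$-th syzygy of some $A'\in\mathcal{PGF}\subseteq\mathcal{GF}_n=\varinjlim\mathcal G_n$, so $A\in\varinjlim\mathcal G_0$ by Corollary~\ref{cor:kernel}(ii). Every $M\in\mathcal{GF}_0$ is the kernel of an epimorphism $F\to A$ with $F$ flat and $A\in\mathcal{PGF}$, by Theorem~\ref{thm:ss}(iii). Both $F$ and $A$ lie in $\varinjlim\mathcal G_0$, so $M\in\varinjlim\mathcal G_0$ by Corollary~\ref{cor:kernel}(i). By Proposition~\ref{prop:criterion}, $\mathcal{GF}_0$ satisfies $(\mathsf{GL})$.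
\end{proof}

\begin{proof}[Proof of (3)]
Suppose that $\mathcal{GP}_0$ satisfies $(\mathsf{FD})$. Then $\mathcal{GF}_0$ satisfies $(\mathsf{GL})$ by Theorem~\ref{thm:main}. Since $\mathcal G_0\subseteq\mathcal{PGF}$ by Lemma~\ref{lem:fg}(ii), and $\mathcal{PGF}$ is closed under transfinite extensions and summands, $\mathcal{GP}_0\subseteq\mathcal{PGF}$. The other inclusion is Theorem~\ref{thm:ss}(i).

Conversely, suppose that $\mathcal{GF}_0=\varinjlim\mathcal G_0$ and $\mathcal{GP}_0=\mathcal{PGF}$. Let $M\in\mathcal{GP}_0$ and let $0\to B\to T\to M\to0$ be a $\mathcal G_0$-approximation. We show that $B$ is projective; then $\operatorname{Ext}^1(M,B)=0$ by Lemma~\ref{lem:elem}(ii), and the approximation splits. As above, $T\in\mathcal{PGF}$. Also $M\in\mathcal{PGF}$, and this is where the equality $\mathcal{GP}_0=\mathcal{PGF}$ is used. So $B\in\mathcal{PGF}$ by Theorem~\ref{thm:ss}(ii), and in particular $B\in\mathcal{GF}_0=\varinjlim\mathcal G_0$. Since $B\in\mathcal G_0^\perp$, Lemma~\ref{lem:extend} with $n=0$ shows that $B$ is a direct limit of projective modules, hence flat. By Lemma~\ref{lem:elem}(i) there is an exact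 sequence $0\to B\to P\to C\to0$ with $P$ projective and $C\in\mathcal{PGF}$. It splits because $\operatorname{Ext}^1(C,B)=0$ by Theorem~\ref{thm:ss}(i). So $B$ is projective.
\end{proof}

\begin{proof}[Proof of (4)]
If $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$, then $(S_n)$ and $(\mathsf{GL})$ for $\mathcal{GF}_n$ hold by Theorem~\ref{thm:main}; moreover $\mathcal{GP}_0$ satisfies $(\mathsf{FD})$ by (1), so $\mathcal{GP}_0=\mathcal{PGF}$ by (3). Conversely, assume the three conditions. Then $\mathcal{GF}_0$ satisfies $(\mathsf{GL})$ by (2), so $\mathcal{GP}_0$ satisfies $(\mathsf{FD})$ by (3), and $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$ by (1).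

Let $\dim R=d<\infty$, and let $P_\bullet$ be an acyclic complex of projective modules with $\operatorname{Hom}(P_\bullet,Q)$ acyclic for all projective $Q$. Then $\operatorname{Hom}(P_\bullet,F)$ is acyclic whenever $\operatorname{pd}F<\infty$, since all syzygies $Z$ of $P_\bullet$ satisfy $\operatorname{Ext}^1(Z,F)=0$ by Lemma~\ref{lem:elem}(ii). Let $I$ be injective and $E$ an injective cogenerator. The module $\operatorname{Hom}(I,E)$ is flat by \eqref{eq:duality}, so it has projective dimension at most $d$ by the Raynaud--Gruson theorem. Hence $\operatorname{Hom}(I\otimes P_\bullet,E)\cong\operatorname{Hom}(P_\bullet,\operatorname{Hom}(I,E))$ is acyclic. As $\operatorname{Hom}(-,E)$ is exact and faithful, $I\otimes P_\bullet$ is acyclic. Thus $\mathcal{GP}_0\subseteq\mathcal{PGF}$, and equality holds by Theorem~\ref{thm:ss}(i). The last sentence of (4) follows, because $(S_n)$ is equivalent to $(\mathsf{FD})$ for $\mathcal P_n$ by Theorem~\ref{thm:serre}.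
\end{proof}

\section{The ring $k[[x,y]]/(x^2,xy)$}\label{sec:example}

We prove part (5) of Theorem~\ref{thm:relation}. Let $R=k[[x,y]]/(x^2,xy)$ and $\mathfrak m=(x,y)$. Every element of $R$ is uniquely of the form $f+cx$ with $f\in k[[y]]$ and $c\in k$, and $x(f+cx)=f(0)x$, $y(f+cx)=yf$. Therefore
\[
xR=kx\cong k,\qquad \mathfrak m=xR\oplus yR,\qquad \operatorname{ann}(x)=\mathfrak m .
\]
Put $D=R/xR\cong k[[y]]$. As $x$ is nilpotent, the primes of $R$ are $xR$ and $\mathfrak m$, and $\dim R=1$. The localization $R_y=k((y))$ is a field. Since $\mathfrak m$ kills $x\neq0$, the depth of $R$ is $0$ and $(S_1)$ fails.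

Over this ring $\mathcal{GF}_1$ collapses to the class of flat modules, so $(\mathsf{GL})$ holds for the most classical reason, while $\mathcal{GP}_1$ contains a module that is flat but not projective. We use two standard facts. Projective modules over a local ring are free. A module $M$ with $\operatorname{Tor}_1(R/\mathfrak p,M)=0$ for all primes $\mathfrak p$ is flat, because every finitely generated module has a finite filtration with factors $R/\mathfrak p$; so over our ring,
\begin{equation}\label{eq:flattest}
M\text{ is flat if and only if }\operatorname{Tor}_1(k,M)=0=\operatorname{Tor}_1(D,M).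
\end{equation}

\begin{lemma}\label{lem:k}
The residue field $k$ is not Gorenstein projective.
\end{lemma}

\begin{proof}
The projection of $\mathfrak m=xR\oplus yR$ onto $xR$ is a map $\mathfrak m\to R$ with $x\mapsto x$ and $y\mapsto0$. It is not multiplication by an element $r\in R$, since $rx=x$ forces $r$ to be a unit, and then $ry\ne0$. So $\operatorname{Hom}(R,R)\to\operatorname{Hom}(\mathfrak m,R)$ is not onto, and its cokernel $\operatorname{Ext}^1(k,R)$ is nonzero. Apply Lemma~\ref{lem:elem}(ii).
\end{proof}

\begin{lemma}\label{lem:gpproj}
Every Gorenstein projective $R$-module is projective.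
\end{lemma}

\begin{proof}
Let $(P_\bullet,\partial)$ be an acyclic complex of free modules whose syzygies are Gorenstein projective. The modules are not finitely generated, so minimal resolutions are not available. Instead we show that the syzygies are flat by means of \eqref{eq:flattest}. For a free module $P$ we have $xP\cap yP=0$ and $\{z\in P\mid xz=0\}=\mathfrak mP$, as these statements hold for $P=R$.

We claim that $k\otimes P_\bullet$ is acyclic. Let $w\in P_{j-1}$ represent a cycle of $k\otimes P_\bullet$, that is, $\partial w\in\mathfrak mP_{j-2}$. Then $\partial(xw)=x\,\partial w=0$, so $xw\in M:=\partial(P_j)$, and $\mathfrak m\cdot xw=0$. Suppose $xw\notin\mathfrak mM$. Choose a $k$-linear form $\lambda$ on $M/\mathfrak mM$ with value $1$ on the class of $xw$. Then $z\mapsto\lambda(\bar z)\,xw$ is an $R$-linear retraction of $M$ onto its submodule $k\,xw\cong k$. So $k$ is a summand of the Gorenstein projective module $M$, which contradicts Theorem~\ref{thm:holm} and Lemma~\ref{lem:k}. Hence $xw\in\mathfrak mM$, say $xw=x\,\partial a+y\,\partial b$ with $a,b\in P_j$. Then $x(w-\partial a)=y\,\partial b$ lies in $xP_{j-1}\cap yP_{j-1}=0$,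 so $w-\partial a\in\mathfrak mP_{j-1}$, and the class of $w$ is a boundary. This proves the claim.

Multiplication by $x$ induces an isomorphism of complexes $k\otimes P_\bullet=P_\bullet/\mathfrak mP_\bullet\cong xP_\bullet$. In the exact sequence $0\to xP_\bullet\to P_\bullet\to D\otimes P_\bullet\to0$ the first two complexes are acyclic, so $D\otimes P_\bullet$ is acyclic. A syzygy $M=\partial(P_j)$ has the free resolution $\cdots\to P_{j+1}\to P_j\to M\to0$, so $\operatorname{Tor}_1(N,M)=H_{j+1}(N\otimes P_\bullet)=0$ for $N=k$ and $N=D$. By \eqref{eq:flattest}, $M$ is flat, and $\operatorname{pd}M\le1$ by the Raynaud--Gruson theorem. A projective resolution $0\to Q_1\to Q_0\to M\to0$ splits because $\operatorname{Ext}^1(M,Q_1)=0$. So $M$ is projective.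
\end{proof}

\begin{lemma}\label{lem:f1}
$\mathcal F_1=\mathcal F_0$.
\end{lemma}

\begin{proof}
Let $0\to F_1\to F_0\to M\to0$ be exact with $F_0,F_1$ flat. For any module $N$, $\operatorname{Tor}_1(N,M)$ is the kernel of $N\otimes F_1\to N\otimes F_0$. By flatness, $k\otimes F_i\cong xR\otimes F_i\cong xF_i$ naturally, and $xF_1\to xF_0$ is injective as a restriction of $F_1\to F_0$. So $\operatorname{Tor}_1(k,M)=0$. The module $\operatorname{Tor}_1(D,M)$ is a submodule of the flat, hence torsion-free, $D$-module $D\otimes F_1$. It vanishes after inverting $y$, since $\operatorname{Tor}_1^R(D,M)_y\cong\operatorname{Tor}_1^{R_y}(D_y,M_y)$ and $R_y$ is a field. A torsion-free $D$-module embeds in its localization at $y$, so $\operatorname{Tor}_1(D,M)=0$. By \eqref{eq:flattest}, $M$ is flat.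
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:relation}(5)]
Let $M\in\mathcal{GF}_1$ and take $0\to M\to H\to A\to0$ as in Lemma~\ref{lem:approx}(iii). The module $A\in\mathcal{PGF}\subseteq\mathcal{GP}_0$ is projective by Lemma~\ref{lem:gpproj}, so the sequence splits, and $H\in\mathcal F_1$ is flat by Lemma~\ref{lem:f1}. Hence $M$ is flat. Thus $\mathcal{GF}_1=\mathcal F_0$, which satisfies $(\mathsf{GL})$ by the Govorov--Lazard theorem.

That $\mathcal{GP}_1$ fails $(\mathsf{FD})$ follows from Theorem~\ref{thm:main}, since $(S_1)$ fails, but it can be seen on an explicit module. Let $G\in\mathcal G_1$ and take $0\to G\to H\to G'\to0$ as in Lemma~\ref{lem:approx}(i). Then $G'$ is projective, so the sequence splits, and $H\in\mathcal P_1^{<\omega}\subseteq\mathcal F_1=\mathcal F_0$ is finitely generated and flat, hence projective. So $G$ is projective, and by Auslander's lemma every summand of a $\mathcal G_1$-filtered module is projective. Now consider the telescope sequence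
\[
0\to R^{(\mathbb N)}\xrightarrow{\ e_i\mapsto e_i-ye_{i+1}\ }R^{(\mathbb N)}\xrightarrow{\ e_i\mapsto y^{-i}\ }R_y\to0 .
\]
The first map sends $\sum a_ie_i$ to $a_0e_0+\sum_{i\ge1}(a_i-ya_{i-1})e_i$, so it is injective by induction on $i$, and its cokernel is the direct limit of $R\xrightarrow{y}R\xrightarrow{y}\cdots$, which is $R_y$. Hence $R_y\in\mathcal P_1\subseteq\mathcal{GP}_1$. But $R_y$ is nonzero and killed by $x$, so it is not free, hence not projective, and it is not a summand of a $\mathcal G_1$-filtered module.
\end{proof}

\begin{thebibliography}{9}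

\bibitem{DHL}
Souvik Dey, Michal Hrbek, Giovanna Le Gros,
\emph{Govorov--Lazard and finite deconstructibility for Gorenstein and restricted homological dimensions},
arXiv:2508.20281 (2025).

\bibitem{GT}
G\"obel, Trlifaj,
\emph{Approximations and Endomorphism Algebras of Modules}.

\bibitem{Holm}
H. Holm,
\emph{Gorenstein homological dimensions},
JPAA 189 (2004).

\bibitem{SS}
J. \v{S}aroch, J. \v{S}\v{t}ov\'{\i}\v{c}ek,
\emph{Singular compactness and definability for $\Sigma$-cotorsion and Gorenstein modules},
Selecta Math. 26 (2020).

\end{thebibliography}
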